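\title{Simple closed geodesics realize the intersection ratio of almost every hyperbolic surface}

\begin{abstract}
For a closed oriented surface $M$ with a Riemannian metric $g$, let $K(M,g)$ be the maximum of $|\operatorname{Int}(h_1,h_2)|/(\|h_1\|\,\|h_2\|)$ over nonzero real homology classes, where $\operatorname{Int}$ is the algebraic intersection form and $\|\cdot\|$ is the stable norm. We prove that for almost every hyperbolic surface of genus greater than one this maximum is attained at the classes of two simple closed geodesics, which settles a conjecture of Massart and Muetzel. On an open set of full measure the maximizing pair of lines in homology is unique, is locally given by two fixed simple curves, and $K$ is real-analytic. The proof uses the second-order differentiability of $\log K$ at almost every point of Teichm\"uller space, together with the twist derivative of length, to bound how often nearly extremal simple geodesics can cross; this bound forces a nonperiodic extremal measure to live on a set that is too large to be a union of simple geodesics.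
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $M$ be a closed oriented surface of genus $s$ with orientation form $\Omega$. If $\alpha,\beta$ are $C^1$ closed curves that meet transversally, their algebraic intersection number $\operatorname{Int}(\alpha,\beta)$ is the sum of the signs of $\Omega(\dot\alpha(t),\dot\beta(t'))$ over all pairs of parameters $(t,t')$ with $\alpha(t)=\beta(t')$. It depends only on the homology classes and extends by linearity to a symplectic form $\operatorname{Int}$ on $H_1(M,\mathbb R)$.

A Riemannian metric $g$ on $M$ gives a norm on the same space. The \emph{comass} of a $1$-form $\omega$ is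
\[
\operatorname{comass}(\omega)=\sup\{|\omega(v)|/|v| : v\in TM,\ v\ne0\}.
\]
The \emph{stable norm} of $c\in H^1(M,\mathbb R)$ is $\|c\|=\inf\{\operatorname{comass}(\omega): d\omega=0,\ [\omega]=c\}$, and the stable norm on $H_1(M,\mathbb R)$ is the dual norm, also written $\|\cdot\|$. We compare the two structures through
\[
K(M,g)=\sup\left\{\frac{|\operatorname{Int}(h_1,h_2)|}{\|h_1\|\,\|h_2\|} : h_1,h_2\in H_1(M,\mathbb R)\setminus\{0\}\right\}.
\]
The quotient does not change when $h_1$ or $h_2$ is rescaled, so it is a continuous function on a product of two spheres, and the supremum is a maximum. Integrating a closed form along a closed curve $\gamma$ gives $\|[\gamma]\|\le\operatorname{length}(\gamma)$. Hence $|\operatorname{Int}(\alpha,\beta)|\le K\operatorname{length}(\alpha)\operatorname{length}(\beta)$ for all closed curves, and for hyperbolic metrics $K$ is the best constant in this inequality (Lemma~\ref{lem:norm}): it measures how many algebraic intersections two curves can have per unit of length of each.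

We say that $K(M,g)$ is \emph{realized by simple closed geodesics} if there are simple closed geodesics $\alpha,\beta$ of $(M,g)$ such that the maximum is attained at $h_1=[\alpha]$, $h_2=[\beta]$. A priori the maximum is attained at a pair of real classes, which need not be multiples of integral classes. In genus one this is what usually happens.

\begin{example}[Flat tori]\label{ex:torus}
Let $M=\mathbb C/(\mathbb Z+\mathbb Z z)$ with $z=x+iy$, $y>0$, and the flat metric, of area $y$. Identify $H_1(M,\mathbb R)$ with $\mathbb C$, so that the classes of closed geodesics are the nonzero lattice vectors. Averaging a closed form over all translations preserves its class, does not increase its comass, and produces a constant form; so both stable norms are Euclidean. Since $\operatorname{Int}(1,z)=1$, we have $\operatorname{Int}(h_1,h_2)=\det(h_1,h_2)/y$. Therefore $K=1/y$, and the maximum is attained exactly at the orthogonal pairs. It is attained at classes of closed geodesics only if two nonzero lattice vectors $a+bz$ and $a'+b'z$ are orthogonal, that is,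
\[
aa'+(ab'+a'b)\,x+bb'\,|z|^2=0 .
\]
The three coefficients are those of the nonzero polynomial $(a+bX)(a'+b'X)$, so the solutions $z$ lie on one line or one circle. There are countably many such equations. Thus for almost every flat torus $K$ is \emph{not} realized by closed geodesics.
\end{example}

On a flat torus all directions are equally efficient, and the integral ones play no special role. In negative curvature geodesics diverge, a short closed geodesic is isolated, and one expects the most efficient pairs to be short curves that cross, as a rule simple ones. Let $\mathcal M_s$ be the moduli space of closed oriented surfaces of genus $s>1$ with a metric of constant curvature $-1$, with its natural Lebesgue measure class. The following conjecture is posed in \cite{MM}.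

\begin{quote}
\emph{For any $s>1$ and almost every $(M,g)$ in $\mathcal M_s$, the number $K(M,g)$ is realized by simple closed geodesics.}
\end{quote}

We prove it.

\subsection{Results}

Fix $s>1$. Let $\mathcal T$ be the Teichm\"uller space of $M$, a connected real-analytic manifold of dimension $d=6s-6$ whose quotient by the mapping class group is $\mathcal M_s$. We regard $K$ as a function on $\mathcal T$, and write $\ell_\xi(\gamma)$, or $\ell(\gamma)$, for the length at $\xi\in\mathcal T$ of the closed geodesic in a nontrivial free homotopy class $\gamma$. The exceptional null set is described by a regularity property of $K$ itself.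

\begin{definition}\label{def:good}
A point $\xi_0\in\mathcal T$ is \emph{good} if, in a smooth chart around $\xi_0$ with values in $\mathbb R^d$, the function $\log K$ is differentiable at $\xi_0$ and there are $A,\rho>0$ such that
\begin{equation}\label{eq:good}
\log K(\xi_0+\zeta)\le \log K(\xi_0)+d\log K_{\xi_0}(\zeta)+A|\zeta|^2\qquad(|\zeta|\le\rho).
\end{equation}
\end{definition}

A $C^2$ change of coordinates is linear up to $O(|\zeta|^2)$, so it changes the term $d\log K_{\xi_0}(\zeta)$ by $O(|\zeta|^2)$; hence the condition does not depend on the chart. It is invariant under the mapping class group, which acts by diffeomorphisms and preserves $K$. So it makes sense to call a hyperbolic metric $g$, or a point of $\mathcal M_s$, good.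

Real homology classes are represented by invariant measures of the geodesic flow $\phi_t$ on the unit tangent bundle $T^1M$. A $1$-form is a function on $T^1M$, and for an invariant Borel probability measure $\nu$ the class $[\nu]\in H_1(M,\mathbb R)$ is defined by
\[
\langle[\omega],[\nu]\rangle=\int\omega\,d\nu\qquad(d\omega=0).
\]
This is well defined: if $\operatorname{pr}\colon T^1M\to M$ is the projection, then $\int df\,d\nu$ is the derivative at $t=0$ of $\int f\circ\operatorname{pr}\circ\phi_t\,d\nu$, which is constant. We say that $\nu$ \emph{represents} $[\nu]$.

\begin{theorem}\label{thm:main}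
Let $s>1$.
\begin{enumerate}
\item[(a)] Almost every point of $\mathcal T$, and of $\mathcal M_s$, is good.
\item[(b)] Let $g$ be good and let $h_1,h_2\ne0$ satisfy $|\operatorname{Int}(h_1,h_2)|=K\|h_1\|\,\|h_2\|$. Then for $i=1,2$ and any invariant probability measure representing $h_i/\|h_i\|$, almost every ergodic component is carried by a simple closed geodesic.
\item[(c)] If $g$ is good, then $K(M,g)$ is realized by simple closed geodesics.
\end{enumerate}
In particular the conjecture holds.
\end{theorem}

The second theorem is not needed for the conjecture. It describes the maximizers completely on an open set of full measure.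

\begin{theorem}\label{thm:unique}
There is an open set $\mathcal O\subset\mathcal M_s$ whose complement has measure zero such that for $g\in\mathcal O$ there are simple closed geodesics $\alpha,\beta$ with $|\operatorname{Int}(\alpha,\beta)|=K\ell(\alpha)\ell(\beta)$ and the following properties.
\begin{enumerate}
\item[(a)] For $h_1,h_2\ne0$, the equality $|\operatorname{Int}(h_1,h_2)|=K\|h_1\|\,\|h_2\|$ holds if and only if $(h_1,h_2)$ or $(h_2,h_1)$ lies in $\mathbb R[\alpha]\times\mathbb R[\beta]$.
\item[(b)] The pair of closed geodesics with $|\operatorname{Int}(\alpha,\beta)|=K\ell(\alpha)\ell(\beta)$ is unique up to order, orientation and passing to multiples.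
\item[(c)] Locally in $\mathcal T$ the free homotopy classes $\alpha,\beta$ are constant, and $K=|\operatorname{Int}(\alpha,\beta)|/(\ell(\alpha)\ell(\beta))$ is real-analytic.
\end{enumerate}
\end{theorem}

\subsection{The method}

Fix the second entry $b$ of a maximizing pair of unit vectors and put $c=\operatorname{Int}(\cdot,b)/K$, a cohomology class of norm one. The possible first entries are the classes of measures $\nu$ with $\langle c,[\nu]\rangle=1$. A calibration argument, valid for every hyperbolic metric, shows that such a measure lives on a family of disjoint simple geodesics (Section~\ref{sec:calib}). Simplicity is therefore automatic, and the whole problem is to show that these geodesics are closed.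

For this we vary the metric. For each pair of closed geodesics, $\log K-\log\bigl(\operatorname{Int}(\gamma,\beta)/(\ell(\gamma)\ell(\beta))\bigr)$ is a nonnegative function on $\mathcal T$. At a good point it has a quadratic upper bound, uniform in the pair, so its gradient is at most of the order of the square root of its value. Consequently all nearly extremal geodesics $\gamma$ have nearly the same $d\log\ell(\gamma)$. Twisting the surface along $\gamma$ leaves $\ell(\gamma)$ fixed and changes $\ell(\gamma')$ at a rate comparable to the number of crossings of $\gamma$ and $\gamma'$. So nearly extremal simple geodesics cross rarely, with an explicit rate (Section~\ref{sec:var}).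

A nonclosed extremal geodesic produces nearly extremal closed ones: close it up when it returns near its starting point. Section~\ref{sec:spiral} shows, in a case that can be computed by hand, how this contradicts the crossing bound. In general (Section~\ref{sec:periodic}) the crossing bound becomes a H\"older bound on the measure transverse to the extremal geodesics, hence a lower bound $5/3$ for the Hausdorff dimension of their union, whereas a union of simple geodesics has dimension at most one. Theorems~\ref{thm:main} and~\ref{thm:unique} are deduced in Sections~\ref{sec:main} and~\ref{sec:unique}.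

\section{Conventions and standard facts}\label{sec:conv}

\subsection{Teichm\"uller space}

A point of $\mathcal T$ is a hyperbolic metric on $M$ up to diffeomorphisms isotopic to the identity. The mapping class group of orientation-preserving diffeomorphisms is countable and preserves $\operatorname{Int}$; a subset of $\mathcal M_s$ is null when its preimage in $\mathcal T$ is Lebesgue null in charts. Near any point, $\mathcal T$ is parametrized by a real-analytic family $\rho_\xi$ of Fuchsian representations of $\Gamma=\pi_1M$, and the length functions $\xi\mapsto\ell_\xi(\gamma)$ are real-analytic. We need estimates on these functions that are uniform in $\gamma$, and we shall get them from actual metrics on the fixed surface $M$.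

\begin{lemma}\label{lem:chart}
Every $\xi_0\in\mathcal T$ has a chart neighborhood $U\subset\mathbb R^d$ with a family $(g_\xi)_{\xi\in U}$ of hyperbolic metrics on $M$, smooth in $(\xi,x)\in U\times M$, such that $g_\xi$ represents $\xi$.
\end{lemma}

\begin{proof}
Use the hyperboloid model: $\mathbb H^2$ is the upper sheet of $\langle y,y\rangle=-1$ in Minkowski space $\mathbb R^{2,1}$, and isometries are linear. A convex combination $y$ of points of $\mathbb H^2$ lies in the open positive cone, so $y/\sqrt{-\langle y,y\rangle}\in\mathbb H^2$. Let $\rho_0=\rho_{\xi_0}$ act as the deck group of $\mathbb H^2\to M$. Choose a smooth $\chi\ge0$ with compact support and $\sum_{D\in\Gamma}\chi(\rho_0(D)^{-1}x)=1$; to obtain it, divide a bump function that is positive on a compact fundamental domain by the sum of its translates. Let $f_\xi(x)\in\mathbb H^2$ be the normalization of the locally finite sum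
\[
\sum_{D\in\Gamma}\chi(\rho_0(D)^{-1}x)\;\rho_\xi(D)\rho_0(D)^{-1}x .
\]
Then $f_\xi(x)$ is smooth in $(\xi,x)$ and $f_{\xi_0}=\mathrm{id}$. Substituting $D=D_1D'$ shows $f_\xi(\rho_0(D_1)x)=\rho_\xi(D_1)f_\xi(x)$. For $\xi$ near $\xi_0$ the differential of $f_\xi$ is invertible on a compact fundamental domain, hence everywhere. The pullback of the hyperbolic metric under $f_\xi$ has curvature $-1$, is $\rho_0$-invariant, and descends to a metric $g_\xi$ on $M$. The pullback is complete, so the local isometry $f_\xi$ is a covering of $\mathbb H^2$, hence an isometry, and it conjugates the deck group to $\rho_\xi$. Thus $g_\xi$ represents $\xi$.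
\end{proof}

\subsection{Geodesics and invariant measures}

Fix a hyperbolic metric $g$, and identify the universal cover with $\mathbb H^2$ and $\Gamma$ with the deck group. Closed geodesics are oriented and may be multiply covered; a \emph{simple} closed geodesic is embedded. The reversed geodesic is $-\gamma$. Each $D\in\Gamma\setminus\{1\}$ translates along an axis that projects to the closed geodesic $\gamma$ in the free homotopy class of $D$, and $\ell(\gamma)=\min_y d(y,Dy)$. A class $c\in H^1(M,\mathbb R)$ is also a homomorphism $\Gamma\to\mathbb R$, with $c(D)=\langle c,\gamma\rangle$. The systole $\operatorname{sys}$ is the least length of a noncontractible loop; balls of radius less than $\operatorname{sys}/2$ lift isometrically to $\mathbb H^2$.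

\emph{Invariant measure} means $\phi_t$-invariant Borel probability measure on $T^1M$. The normalized measure on the orbit of a closed geodesic $\gamma$ is written $\nu_\gamma$; it is ergodic, and $[\nu_\gamma]=[\gamma]/\ell(\gamma)$. Such measures are called \emph{periodic}. We use four facts about a continuous flow on a compact metric space. Every nonempty compact invariant set carries an ergodic measure. Every invariant $\nu$ has an ergodic decomposition: a probability measure $P$ on the set of ergodic measures with $\int f\,d\nu=\int(\int f\,d\mu)\,dP(\mu)$ for continuous $f$; ``almost every ergodic component'' refers to $P$, and $[\nu]=\int[\mu]\,dP(\mu)$. By Poincar\'e recurrence, $\nu$-almost every $v$ is a limit of $\phi_{t_i}v$ with $t_i\to+\infty$. By Birkhoff's theorem, if $\nu$ is ergodic and $f$ is integrable, then $t^{-1}\int_0^tf(\phi_av)\,da\to\int f\,d\nu$ for $\nu$-almost every $v$.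

\subsection{Results that are used without proof}

\begin{enumerate}
\item[(F1)] \emph{Alexandrov's theorem.} A convex function on an open subset of $\mathbb R^d$ has a second-order Taylor expansion at almost every point.
\item[(F2)] \emph{Twists} (Wolpert \cite{W81,W82,W83}). For a simple closed geodesic $\gamma$, let $\mathbf t_\gamma$ be the unit speed Fenchel--Nielsen twist field on $\mathcal T$: cut along $\gamma$, slide one side by a distance $t$, and reglue. Up to a universal constant, $\mathbf t_\gamma$ is dual to $d\ell(\gamma)$ under the Weil--Petersson symplectic form, which is smooth and nondegenerate on $\mathcal T$. Moreover $\mathbf t_\gamma\ell(\gamma')=\sum_{p\in\gamma\cap\gamma'}\cos\theta_p$, where $\theta_p\in(0,\pi)$ is the angle from $\gamma$ to $\gamma'$ between unoriented lines, measured in a fixed rotational sense. The twist does not change the length of $\gamma$, so $\mathbf t_\gamma\ell(\gamma)=0$.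
\item[(F3)] \emph{Simple geodesics are rare} (Birman--Series \cite{BS}). On a closed hyperbolic surface the union of all complete simple geodesics has Hausdorff dimension $1$.
\item[(F4)] \emph{Simple curves.} A noncontractible simple closed curve is freely homotopic to a simple closed geodesic. Two distinct simple closed geodesics have the minimal number of intersection points in their homotopy classes.
\item[(F5)] \emph{Collar lemma.} If $\gamma$ is a simple closed geodesic and $w=\operatorname{arsinh}(1/\sinh(\ell(\gamma)/2))$, the open $w$-neighborhoods of distinct lifts of $\gamma$ are disjoint, and a closed geodesic that crosses $\gamma$ has length at least $2w$.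
\item[(F6)] \emph{Trigonometry.} In a right triangle with legs $a,b$, hypotenuse $e$ and angle $\vartheta$ opposite $a$, we have $\cosh e=\cosh a\cosh b$ and $\sinh a=\sinh e\sin\vartheta$. A translation by $a$ moves a point at distance $r$ from its axis by $a'$ with $\sinh(a'/2)=\cosh r\sinh(a/2)$. In the upper half-plane the distance $r$ from $z$ to the imaginary axis satisfies $\sinh r=|\operatorname{Re}z|/\operatorname{Im}z$. In a right-angled hexagon with alternate sides $a_1,a_2,a_3$, the side $e$ between $a_1$ and $a_2$ satisfies $\cosh e=(\cosh a_3+\cosh a_1\cosh a_2)/(\sinh a_1\sinh a_2)$.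
\end{enumerate}

\section{The stable norm and calibrated geodesics}\label{sec:calib}

In this section $g$ is an arbitrary hyperbolic metric.

\subsection{The unit ball}

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] For $c\in H^1(M,\mathbb R)$, $\|c\|=\sup_\gamma\langle c,\gamma\rangle/\ell(\gamma)$, over all closed geodesics $\gamma$.
\item[(b)] The unit ball of the stable norm in $H_1(M,\mathbb R)$ is the closed convex hull of the classes $[\gamma]/\ell(\gamma)$, and it equals $\{[\nu]:\nu\text{ invariant}\}$.
\item[(c)] $K=\sup\operatorname{Int}(\alpha,\beta)/(\ell(\alpha)\ell(\beta))$, over all pairs of closed geodesics.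
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L$ be the supremum. For a closed form $\omega$ in $c$ we have $\langle c,\gamma\rangle=\int_\gamma\omega\le\operatorname{comass}(\omega)\ell(\gamma)$, so $L\le\|c\|$; and $L\ge0$ because $\gamma$ may be reversed. For the other inequality we construct a Lipschitz primitive and smooth it. Fix $x_0\in\mathbb H^2$ and put
\begin{equation}\label{eq:u}
u(y)=\sup_{D\in\Gamma}\bigl(c(D)-L\,d(y,Dx_0)\bigr).
\end{equation}
Since $c(D)\le L\,d(x_0,Dx_0)\le L\,d(x_0,y)+L\,d(y,Dx_0)$, the supremum is at most $L\,d(x_0,y)$. As a finite supremum of $L$-Lipschitz functions, $u$ is $L$-Lipschitz. Replacing $D$ by $D_1D$ gives $u(D_1y)=u(y)+c(D_1)$.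

Let $u_r(x)=\int u(y)\,k(d(x,y))\,dy$, where $k\ge0$ is smooth, constant near $0$, vanishes on $[r,\infty)$ and has $\int k(d(x,y))\,dy=1$. Then $u_r$ is smooth and $u_r(Dx)=u_r(x)+c(D)$. Given $x\ne x'$, let $T$ be the translation along the geodesic through $x$ and $x'$ with $Tx=x'$. Then $u_r(x')-u_r(x)=\int(u(Ty)-u(y))\,k(d(x,y))\,dy$. Points of the $r$-ball around $x$ are within $r$ of the axis of $T$, so by (F6) they move by at most $a'$, where $\sinh(a'/2)=\cosh r\,\sinh(d(x,x')/2)$. Letting $x'\to x$ we get $|du_r|\le L\cosh r$. The form $du_r$ descends to a closed form in the class $c$ of comass at most $L\cosh r$. Let $r\to0$.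

(b) A compact convex set is determined by its support function. By (a) the support function of $\{[\gamma]/\ell(\gamma)\}$ is the norm on $H^1$, which by duality is also the support function of the unit ball of $H_1$. This gives the first claim. The set $\{[\nu]\}$ is the image of the weakly compact convex set of invariant measures under a continuous affine map, and it contains every $[\gamma]/\ell(\gamma)=[\nu_\gamma]$; so it contains the unit ball. It is contained in the unit ball because $\int\omega\,d\nu\le\operatorname{comass}(\omega)$.

(c) $K$ is the maximum of the bilinear form $\operatorname{Int}$ on the product of two unit balls, and the supremum of a linear function over a closed convex hull equals its supremum over the generating set. Apply this to each entry in turn.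
\end{proof}

\subsection{Calibrations}

The infimum that defines $\|c\|$ need not be attained by a smooth form. Lipschitz primitives are an adequate substitute.

\begin{definition}
Let $c\in H^1(M,\mathbb R)$ with $\|c\|\le1$. A \emph{calibration} of $c$ is a $1$-Lipschitz function $u\colon\mathbb H^2\to\mathbb R$ with $u(Dy)=u(y)+c(D)$ for all $D\in\Gamma$.
\end{definition}

Formula \eqref{eq:u}, with $L=\|c\|$, shows that calibrations exist. Fix $c$ and $u$ for the rest of this section. For $v\in T^1M$ let $\tilde\eta$ be a lift of the geodesic $t\mapsto\operatorname{pr}\phi_tv$ and put $\Delta_t(v)=u(\tilde\eta(t))-u(\tilde\eta(0))$. Changing the lift by $D$ adds $c(D)$ to both terms, so $\Delta_t$ is well defined. It is continuous, $\Delta_t\le t$ for $t\ge0$, and $\Delta_{t+t'}(v)=\Delta_t(v)+\Delta_{t'}(\phi_tv)$. The set of directions along which $u$ grows at the maximal rate forever,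
\[
N_u=\{v\in T^1M:\Delta_t(v)=t\text{ for all }t\in\mathbb R\},
\]
is compact, and it is invariant by the cocycle identity. A \emph{leaf} of $N_u$ is the projection to $M$ of an orbit in $N_u$, oriented and parametrized by the flow.

\begin{lemma}\label{lem:calib}
\begin{enumerate}
\item[(a)] An invariant measure $\nu$ satisfies $\langle c,[\nu]\rangle=1$ if and only if $\operatorname{supp}\nu\subset N_u$.
\item[(b)] The projection $\operatorname{pr}\colon N_u\to M$ is injective. Leaves are pairwise disjoint complete simple geodesics, possibly closed; their lifts to $\mathbb H^2$ are pairwise equal or disjoint; and the vector $v_q\in N_u$ over $q\in\operatorname{pr}N_u$ depends continuously on $q$.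
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u_0$ be a primitive on $\mathbb H^2$ of a smooth closed form $\omega$ in $c$. Then $u-u_0$ is $\Gamma$-invariant and descends to a continuous function $\psi$ on $M$, and
\[
\Delta_t(v)=\int_0^t\omega(\phi_av)\,da+\psi(\operatorname{pr}\phi_tv)-\psi(\operatorname{pr}v).
\]
By invariance $\int\Delta_t\,d\nu=t\langle c,[\nu]\rangle$. If $\operatorname{supp}\nu\subset N_u$, the left side is $t$. Conversely let $\langle c,[\nu]\rangle=1$. For $t>0$ the continuous function $t-\Delta_t\ge0$ has integral zero, so it vanishes on $\operatorname{supp}\nu$. For $t<0$ and $v\in\operatorname{supp}\nu$ we have $\phi_tv\in\operatorname{supp}\nu$ and $\Delta_t(v)=-\Delta_{-t}(\phi_tv)=t$.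

(b) Let $\tilde\eta$ be a lift of a leaf and $x=\tilde\eta(0)$. Since $u$ is $1$-Lipschitz,
\[
u(\tilde\eta(1))-d(y,\tilde\eta(1))\le u(y)\le u(\tilde\eta(-1))+d(\tilde\eta(-1),y),
\]
with equality on both sides at $y=x$. Both bounds are smooth near $x$ with gradient $\tilde\eta'(0)$ at $x$. Hence $u$ is differentiable at $x$ and $\nabla u(x)=\tilde\eta'(0)$. So at most one lift of a leaf passes through a given point of $\mathbb H^2$, and at most one vector of $N_u$ lies over a given point of $M$. In particular a leaf that returns to a point returns to the same vector and is a simple closed geodesic. Finally, a continuous injection of a compact space is a homeomorphism onto its image.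
\end{proof}

\subsection{Nearly calibrated closed geodesics}

The \emph{defect} of a closed geodesic $\gamma$ with respect to $c$ is
\[
E(\gamma)=\ell(\gamma)-\langle c,\gamma\rangle\ge0 .
\]
By Lemma~\ref{lem:calib}(a), $E(\gamma)=0$ exactly when the orbit of $\gamma$ lies in $N_u$. We need two facts about geodesics of small defect: they arise by closing up leaves, and they are nearly parallel where they cross. In the first, the point is the exponent: a gap of size $\delta$ costs only $\delta^2$. The Lipschitz bound across the gap would give $\delta$; the gain comes from comparing with points far ahead on the leaf.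

\begin{lemma}[Closing]\label{lem:closing}
There is $C_0$, depending only on $\operatorname{sys}$, with the following property. Let $\sigma$ be a segment of a leaf of $N_u$ of length $\tau\ge\operatorname{sys}/2$, and let $S$ be an arc of length $\delta\le\min(1,\operatorname{sys}/4)$ from the end of $\sigma$ to its start. If the loop $\sigma S$ is noncontractible and $\gamma$ is its closed geodesic, then
\[
E(\gamma)\le C_0\delta^2,\qquad|\ell(\gamma)-\tau|\le C_0\delta,\qquad\ell(\gamma)E(\gamma)\le C_0\tau\delta^2 .
\]
\end{lemma}

\begin{proof}
Lift $\sigma$ to $\tilde\eta([0,\tau])$, where $\tilde\eta$ is a lift of the leaf, and continue along the lift of $S$ to a point $D\tilde\eta(0)$. Then $D\ne1$ is in the class of $\gamma$, and $d(\tilde\eta(\tau),D\tilde\eta(0))\le\delta$. Let $\tilde\eta(\tau')$ be the foot of the perpendicular from $D\tilde\eta(0)$ to $\tilde\eta$, and $\delta'\le\delta$ its length. A leg is shorter than the hypotenuse, so $|\tau'-\tau|\le\delta$ and $\tau'\ge\operatorname{sys}/4$.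

\emph{Lower bound for $c(D)$.} For $t>0$ let $d_t=d(D\tilde\eta(0),\tilde\eta(\tau'+t))$, so that $\cosh d_t=\cosh t\cosh\delta'$ by (F6). Then
\[
c(D)=u(D\tilde\eta(0))-u(\tilde\eta(0))\ge u(\tilde\eta(\tau'+t))-d_t-u(\tilde\eta(0))=\tau'+t-d_t .
\]
As $t\to\infty$, $d_t-t\to\log\cosh\delta'\le\delta^2/2$. Hence $c(D)\ge\tau'-\delta^2/2$.

\emph{Upper bound for $\ell(\gamma)$.} We have $\ell(\gamma)\le d(\tilde\eta(0),D\tilde\eta(0))=\tau'+e$, where $e\ge0$ and $\cosh(\tau'+e)=\cosh\tau'\cosh\delta'$. By convexity $\cosh(\tau'+e)\ge\cosh\tau'+e\sinh\tau'$, so $e\le(\cosh\delta'-1)\coth\tau'\le\delta^2\coth(\operatorname{sys}/4)$, because $\cosh\delta-1\le\delta^2$ for $\delta\le1$.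

Put $B=1+\coth(\operatorname{sys}/4)$. Subtracting the two bounds gives $E(\gamma)\le B\delta^2$. Also $\tau-\delta-\delta^2/2\le c(D)\le\ell(\gamma)\le\tau+\delta+e$, so $|\ell(\gamma)-\tau|\le B\delta$. Finally $\ell(\gamma)\le\tau+B\le(1+2B/\operatorname{sys})\tau$. Take $C_0=B(1+2B/\operatorname{sys})$.
\end{proof}

\begin{lemma}[Angles]\label{lem:angles}
There is $\kappa_0>0$, depending only on $\operatorname{sys}$, such that if closed geodesics $\gamma,\gamma'$ are distinct as point sets and $E(\gamma)+E(\gamma')<\kappa_0$, then at every intersection the angle between their oriented directions is less than $\pi/3$.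
\end{lemma}

\begin{proof}
Let $p$ be an intersection with angle $\psi\in(0,\pi)$. Follow $\gamma$ from $p$ to $p$ and then $\gamma'$ from $p$ to $p$. At the corner where $\gamma$ arrives and $\gamma'$ leaves, take the two points at distance $r=\operatorname{sys}/2$ from $p$ along the curves. In $\mathbb H^2$ they span with the corner an isosceles triangle with legs $r$ and apex angle $\pi-\psi$; halving it and applying (F6), its base is $2\operatorname{arsinh}(\sinh r\cos(\psi/2))$. Replacing the legs by the base gives a homotopic closed curve of length $\ell(\gamma)+\ell(\gamma')-\kappa(\psi)$, where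
\[
\kappa(\psi)=2r-2\operatorname{arsinh}(\sinh r\cos(\psi/2))
\]
is increasing, and positive for $\psi>0$. Since $\|c\|\le1$, this length is at least $\langle c,\gamma\rangle+\langle c,\gamma'\rangle$. Thus $E(\gamma)+E(\gamma')\ge\kappa(\psi)$. Take $\kappa_0=\kappa(\pi/3)$.
\end{proof}

\section{Varying the metric: the crossing inequality}\label{sec:var}

\subsection{Almost every point is good}

By Lemma~\ref{lem:norm}(c), $\log K$ is a supremum of countably many analytic functions. Such a supremum has no regularity in general. Here the functions $-\log\ell(\gamma)$ have second derivatives bounded below uniformly in $\gamma$, because a geodesic length is a minimum of lengths of fixed curves.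

\begin{lemma}\label{lem:semi}
Every point of $\mathcal T$ has a convex chart neighborhood $V$ and a constant $C_1$ such that for all $\gamma$ and all $\xi,\xi_0\in V$,
\begin{equation}\label{eq:len}
\log\ell_\xi(\gamma)\le\log\ell_{\xi_0}(\gamma)+d\log\ell(\gamma)_{\xi_0}(\xi-\xi_0)+C_1|\xi-\xi_0|^2,\qquad|d\log\ell(\gamma)_{\xi_0}|\le C_1 .
\end{equation}
The function $\log K+2C_1|\xi|^2$ is convex on $V$. Consequently $K$ is continuous on $\mathcal T$, and almost every point of $\mathcal T$, and of $\mathcal M_s$, is good.
\end{lemma}

\begin{proof}
Let $V$ be a ball with closure in a chart $U$ as in Lemma~\ref{lem:chart}. The pairs $(\xi_0,v)$ with $\xi_0\in\overline V$ and $g_{\xi_0}(v,v)=1$ form a compact set. So there is $B\ge1$ such that all the functions $a_v(\xi)=g_\xi(v,v)^{1/2}$ satisfy $B^{-1}\le a_v\le B$ on $\overline V$ and have first and second derivatives bounded by $B$. Let $L_\xi$ be the $g_\xi$-length of the $g_{\xi_0}$-geodesic in the class $\gamma$. Then $\bar a(\xi)=L_\xi/\ell_{\xi_0}(\gamma)$ is an average of functions $a_v$ and satisfies the same bounds. Hence $F=\log\bar a$ has $|dF|\le B^2$ and $|d^2F|\le B^2+B^4=:C_1$. Now $\log\ell_\xi(\gamma)\le\log\ell_{\xi_0}(\gamma)+F(\xi)$,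 with equality at $\xi_0$, and both sides are differentiable; so $d\log\ell(\gamma)_{\xi_0}=dF_{\xi_0}$. Taylor's formula for $F$, with $F(\xi_0)=0$, gives \eqref{eq:len}.

By \eqref{eq:len},
\[
-\log\ell_\xi(\gamma)+C_1|\xi|^2\ \ge\ -\log\ell_{\xi_0}(\gamma)-d\log\ell(\gamma)_{\xi_0}(\xi-\xi_0)+C_1\bigl(|\xi|^2-|\xi-\xi_0|^2\bigr).
\]
The right side is affine in $\xi$ and equals the left side at $\xi_0$. So the left side is the supremum of its affine minorants, hence convex. By Lemma~\ref{lem:norm}(c), $\log K+2C_1|\xi|^2$ is the supremum, over pairs with $\operatorname{Int}(\alpha,\beta)>0$, of the convex functions $\log\operatorname{Int}(\alpha,\beta)+(-\log\ell(\alpha)+C_1|\xi|^2)+(-\log\ell(\beta)+C_1|\xi|^2)$. It is finite, hence convex and continuous. Where it has a second-order Taylor expansion, so does $\log K$, and then \eqref{eq:good} holds with any $A$ larger than the norm of the quadratic term. By (F1) this is the case almost everywhere in $V$, and countably many sets $V$ cover $\mathcal T$.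
\end{proof}

\subsection{Nearly extremal geodesics have nearly equal gradients}

The following setting is in force in the rest of this section and in Section~\ref{sec:spiral}.

\begin{quote}
\textbf{Setting (S).} The metric $g=g_{\xi_0}$ is good and $K=K(g)$. Closed geodesics $\beta_n$ satisfy $[\beta_n]/\ell(\beta_n)\to b$ in $H_1(M,\mathbb R)$, and $c=\operatorname{Int}(\cdot,b)/K$. Defects are taken with respect to $c$.
\end{quote}

Since $\|b\|\le1$, we have $\langle c,h\rangle\le\|h\|\,\|b\|\le\|h\|$, so $\|c\|\le1$ and Section~\ref{sec:calib} applies. We fix a chart $V$ around $\xi_0$ as in Lemma~\ref{lem:semi}, measure vectors and covectors in its Euclidean norm, and shrink $\rho$ so that the $\rho$-ball around $\xi_0$ lies in $V$. The next lemma is the only place where goodness is used.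

\begin{lemma}\label{lem:grad}
In setting \textup{(S)} there are $\varepsilon_0,C_2>0$, depending only on $g$, such that closed geodesics $\gamma,\gamma'$ with $E(\gamma)/\ell(\gamma)\le\varepsilon_0$ and $E(\gamma')/\ell(\gamma')\le\varepsilon_0$ satisfy, at $\xi_0$,
\begin{equation}\label{eq:grad}
|d\log\ell(\gamma)-d\log\ell(\gamma')|\le C_2\Bigl(\sqrt{E(\gamma)/\ell(\gamma)}+\sqrt{E(\gamma')/\ell(\gamma')}\Bigr).
\end{equation}
\end{lemma}

\begin{proof}
Let $\varepsilon_0=\min(1/2,\rho^2/4)$. Then $\langle c,\gamma\rangle\ge\ell(\gamma)/2>0$, and since $\operatorname{Int}(\gamma,\beta_n)/\ell(\beta_n)\to K\langle c,\gamma\rangle$, we have $\operatorname{Int}(\gamma,\beta_n)>0$ for large $n$. Put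
\[
w_n=\log K-\log\operatorname{Int}(\gamma,\beta_n)+\log\ell(\gamma)+\log\ell(\beta_n),
\]
a function on $\mathcal T$ that is nonnegative by Lemma~\ref{lem:norm}(c). Using $-\log(1-x)\le2x$ for $0\le x\le1/2$,
\[
\lim_{n\to\infty}w_n(\xi_0)=\log\frac{\ell(\gamma)}{\langle c,\gamma\rangle}=-\log\Bigl(1-\frac{E(\gamma)}{\ell(\gamma)}\Bigr)\le\frac{2E(\gamma)}{\ell(\gamma)}\le\frac{\rho^2}{2}.
\]
By \eqref{eq:good} and \eqref{eq:len}, with $A'=A+2C_1$ and $dw_n$ taken at $\xi_0$,
\[
0\le w_n(\xi_0+\zeta)\le w_n(\xi_0)+dw_n(\zeta)+A'|\zeta|^2\qquad(|\zeta|\le\rho).
\]
Let $\varepsilon_n=\max(w_n(\xi_0),1/n)$; for large $n$, $\sqrt{\varepsilon_n}\le\rho$. Choose $\zeta$ of norm $\sqrt{\varepsilon_n}$ with $dw_n(\zeta)=-|dw_n|\sqrt{\varepsilon_n}$. Then $0\le\varepsilon_n-|dw_n|\sqrt{\varepsilon_n}+A'\varepsilon_n$, that is, $|dw_n|\le(1+A')\sqrt{\varepsilon_n}$. Define $w_n'$ and $\varepsilon_n'$ from $\gamma'$ and the same $\beta_n$. The terms $\log K$ and $\log\ell(\beta_n)$ cancel in the difference: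
\[
|d\log\ell(\gamma)-d\log\ell(\gamma')|=|dw_n-dw_n'|\le(1+A')\bigl(\sqrt{\varepsilon_n}+\sqrt{\varepsilon_n'}\bigr).
\]
Let $n\to\infty$ and take $C_2=\sqrt2\,(1+A')$.
\end{proof}

\subsection{Nearly extremal simple geodesics cross rarely}

To turn \eqref{eq:grad} into geometry we evaluate it on the direction of $\mathcal T$ that best separates $\gamma$ from $\gamma'$, the twist along $\gamma$. The cosines in (F2) refer to unoriented lines and could cancel; small defects make them large in absolute value, and a hypothesis on signs makes them add up.

\begin{proposition}[Crossing inequality]\label{prop:cross}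
In setting \textup{(S)} there is $C_3$, depending only on $g$, with the following property. Let $\gamma,\gamma'$ be simple closed geodesics, distinct as point sets, with $E(\gamma)/\ell(\gamma)\le\varepsilon_0$, $E(\gamma')/\ell(\gamma')\le\varepsilon_0$ and $E(\gamma)+E(\gamma')<\kappa_0$. If the number $n$ of their intersection points equals $|\operatorname{Int}(\gamma,\gamma')|$, then
\begin{equation}\label{eq:cross}
n\le C_3\,\ell(\gamma)\,\ell(\gamma')\Bigl(\sqrt{E(\gamma)/\ell(\gamma)}+\sqrt{E(\gamma')/\ell(\gamma')}\Bigr).
\end{equation}
\end{proposition}

\begin{proof}
At $p\in\gamma\cap\gamma'$ let $\psi_p\in(0,\pi)$ be the angle between the oriented directions and $\iota_p=\pm1$ the intersection sign. The oriented angle from $\dot\gamma$ to $\dot\gamma'$ is $\iota_p\psi_p$. So the counterclockwise angle between the unoriented lines is $\psi_p$ if $\iota_p=1$ and $\pi-\psi_p$ if $\iota_p=-1$; its cosine is $\iota_p\cos\psi_p$ in both cases, and the clockwise convention reverses all signs. Since $n=|\sum_p\iota_p|$, all $\iota_p$ are equal, and $\cos\psi_p>1/2$ by Lemma~\ref{lem:angles}. By (F2), $n/2\le|\mathbf t_\gamma\ell(\gamma')|$. Since $\mathbf t_\gamma\ell(\gamma)=0$,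
\[
|\mathbf t_\gamma\ell(\gamma')|=\ell(\gamma')\,\bigl|\bigl(d\log\ell(\gamma')-d\log\ell(\gamma)\bigr)(\mathbf t_\gamma)\bigr|\le\ell(\gamma')\,|d\log\ell(\gamma')-d\log\ell(\gamma)|\,|\mathbf t_\gamma| .
\]
It remains to bound $|\mathbf t_\gamma|$ uniformly in $\gamma$. The Weil--Petersson form at $\xi_0$ defines a linear isomorphism $T_{\xi_0}\mathcal T\to T^*_{\xi_0}\mathcal T$ that sends $\mathbf t_\gamma$ to a universal multiple of $d\ell(\gamma)$. Hence $|\mathbf t_\gamma|\le C|d\ell(\gamma)|\le CC_1\ell(\gamma)$ by \eqref{eq:len}, with $C$ depending only on $g$. Apply \eqref{eq:grad} and take $C_3=2CC_1C_2$.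
\end{proof}

If both defects vanish, \eqref{eq:cross} says $n=0$, which Lemma~\ref{lem:calib} already gives for every metric. The content of the inequality is the rate at which $n/(\ell(\gamma)\ell(\gamma'))$ must vanish with the defects, and this rate comes from the quadratic term in \eqref{eq:good}.

\section{A model case: a leaf spiraling onto a closed leaf}\label{sec:spiral}

The simplest nonclosed leaf one can imagine leaves a closed leaf $\alpha$ in the past and spirals back onto it in the future. Everything can be computed, and the crossing inequality is applied with $n=1$. The result is used again in Section~\ref{sec:unique}.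

\begin{lemma}\label{lem:spiral}
In setting \textup{(S)} let $u$ be a calibration of $c$ and $\alpha$ a closed leaf of $N_u$. Use the upper half-plane model in which the imaginary axis, oriented from $0$ to $\infty$, is a lift $\tilde\alpha$ of $\alpha$. Then no leaf $\eta\ne\alpha$ of $N_u$ has both a lift $\tilde\eta_+$ that ends at $\infty$ and a lift $\tilde\eta_-$ that starts at $0$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-3.6,0) -- (2.4,0);
\draw[thick,->] (0,0) -- (0,4.3) node[above] {$\tilde\alpha$};
\draw[thick,->] (0.6,0) -- (0.6,4.3) node[above] {$\tilde\eta_+$};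
\draw[thick,->] (0,0) arc (0:120:1.5) node[above left] {$\tilde\eta_-$};
\draw[thick] (-2.25,1.299) arc (120:180:1.5);
\draw[dashed] (60:0.9) arc (60:120:0.9);
\draw[dashed] (60:1.8) arc (60:120:1.8);
\draw[dashed] (60:3.6) arc (60:120:3.6);
\draw[dotted] (0,0) -- (107.5:3.6);
\draw[line width=1.8pt] (80.4:3.6) arc (80.4:107.5:3.6);
\fill (80.4:3.6) circle (1.8pt) node[below right] {$\tilde x_+$};
\fill (107.5:3.6) circle (1.8pt) node[above left] {$D_\alpha^2\tilde x_-$};
\fill (107.5:0.9) circle (1.8pt) node[below left] {$\tilde x_-$};
\node[below] at (0,0) {$0$};
\node[below] at (0.6,0) {$a_+$};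
\node[below] at (-3,0) {$a_-$};
\end{tikzpicture}
\caption{A leaf $\eta$ spiraling onto a closed geodesic $\alpha$ from opposite sides, in the upper half-plane. The lift $\tilde\eta_+$ follows $\tilde\alpha$ in the future and $\tilde\eta_-$ follows it in the past. The dashed arcs $|z|=\lambda^k$ are lifts of one arc $J$ perpendicular to $\alpha$, permuted by $D_\alpha z=\lambda z$. The thick arc is a lift of the closing arc $S\subset J$ from $x_+$ to $x_-$; it crosses $\tilde\alpha$ once.}\label{fig:spiral}
\end{figure}

\begin{proof}
Suppose $\eta$ exists; parametrize $\tilde\eta_\pm$ so that $\tilde\eta_\pm(t)$ projects to $\eta(t)$. Let $\tilde\eta_+$ start at $a_+$ and $\tilde\eta_-$ end at $a_-$. Neither lift equals $\tilde\alpha$, so $a_\pm\in\mathbb R\setminus\{0\}$. Let $D_\alpha z=\lambda z$, $\lambda=e^{\ell(\alpha)}$, be the deck transformation of $\alpha$.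

\emph{The two ends are on opposite sides.} If $a_+$ and $a_-$ have the same sign, then for large $k$ the point $a_+$ lies strictly between $0$ and $\lambda^ka_-$. The geodesic $D_\alpha^k\tilde\eta_-$ with endpoints $0,\lambda^ka_-$ then crosses the vertical line $\tilde\eta_+$, contrary to Lemma~\ref{lem:calib}(b). So $a_+a_-<0$, as in Figure~\ref{fig:spiral}. This case is topologically possible, and only goodness excludes it.

\emph{The ends near $\alpha$.} Let $w$ be as in (F5) for $\alpha$, and let $Q$ be the open $w$-neighborhood of $\alpha$. It is the quotient of $\{d(z,\tilde\alpha)<w\}$ by $D_\alpha$, it has two sides, given by the sign of $\operatorname{Re}z$, and there $d(z,\tilde\alpha)$ equals the distance from the projection of $z$ to $\alpha$. Let $p$ be the projection of $i$, and $J\subset Q$ the projection of $\{|z|=1,\ d(z,\tilde\alpha)<w\}$. This is a geodesic arc perpendicular to $\alpha$ at $p$; the distance from $q\in J$ to $\alpha$ is the length of $J$ between $q$ and $p$; and $J$ is also the projection of the corresponding arcs of the circles $|z|=\lambda^k$.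

We have $\tilde\eta_+(t)=a_++iHe^t$ for a constant $H>0$. By (F6), $\sinh d(\tilde\eta_+(t),\tilde\alpha)=|a_+|H^{-1}e^{-t}$, so this distance is strictly decreasing and at most $Ce^{-t}$. The circle $|z|=\lambda^k$ is crossed at the time
\[
t=k\,\ell(\alpha)-\log H+\tfrac12\log(1-a_+^2\lambda^{-2k}),
\]
so the gaps between consecutive crossings tend to $\ell(\alpha)$. The isometry $z\mapsto-1/z$ preserves the imaginary axis and the family of circles, and maps $t\mapsto\tilde\eta_-(-t)$ to an upward vertical line. So the same statements hold for $\tilde\eta_-(-t)$ as $t\to\infty$. Fix $T$ such that $\tilde\eta_+(t)$ and $\tilde\eta_-(-t)$ are within $w$ of $\tilde\alpha$ for $t\ge T$. Note that $\eta$ is not closed: it is disjoint from $\alpha$ and comes arbitrarily close to it.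

\emph{Closing up.} Choose $t_+,t_-\to\infty$ with $x_+=\eta(t_+)\in J$, $x_-=\eta(-t_-)\in J$ and $|t_+-t_-|\le2\ell(\alpha)$; this is possible because of the gaps. The points $x_\pm$ are on opposite sides of $p$. Let $S\subset J$ be the arc from $x_+$ to $x_-$, $\delta=|S|=d(x_+,\alpha)+d(x_-,\alpha)$ and $\tau=t_++t_-$. Since $t_\pm\ge\tau/2-\ell(\alpha)$, we have $\delta\le C'e^{-\tau/2}$.

We claim that $\eta((-t_-,t_+))$ does not meet $S$ once $t_\pm$ are large. A point of $S$ other than $p$ is on the side of $x_+$ within $d(x_+,\alpha)$ of $\alpha$, or on the side of $x_-$ within $d(x_-,\alpha)$ of $\alpha$. The compact piece $\eta([-T,T])$ is at a fixed positive distance from $\alpha$, eventually larger than $\delta$. The piece $\eta((T,t_+))$ is on the side of $x_+$ at distance greater than $d(x_+,\alpha)$, by monotonicity, and $\eta((-t_-,-T))$ is on the side of $x_-$ at distance greater than $d(x_-,\alpha)$. This proves the claim.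

As $\eta$ is simple and not closed, $\eta([-t_-,t_+])\cup S$ is a simple closed curve. It meets $\alpha$ only at $p$, transversally; so its intersection number with $\alpha$ is $\pm1$ and it is noncontractible. By (F4) its geodesic $\gamma$ is simple. Since $|\operatorname{Int}(\gamma,\alpha)|=1$, the geodesics $\gamma,\alpha$ are distinct and meet at least once, and by (F4) at most once. We have $E(\alpha)=0$, and $E(\gamma)\le C_0\delta^2\to0$ by Lemma~\ref{lem:closing}, while $\ell(\gamma)\ge\operatorname{sys}$. So Proposition~\ref{prop:cross} applies for large $t_\pm$ and gives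
\[
1\le C_3\,\ell(\alpha)\sqrt{\ell(\gamma)E(\gamma)}\le C_3\,\ell(\alpha)\sqrt{C_0\tau}\;\delta\le C''\sqrt\tau\,e^{-\tau/2}\longrightarrow0,
\]
a contradiction.
\end{proof}

The last line contains the mechanism of the whole paper. A reference curve of zero defect crosses the closing arc with frequency $1/\ell(\alpha)$ per unit length, and the crossing inequality bounds this frequency by a multiple of $\delta\sqrt\tau$. In negative curvature the gap $\delta$ is exponentially small in $\tau$, and the bound fails.

\section{Extremal ergodic measures are periodic}\label{sec:periodic}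

\begin{proposition}\label{prop:periodic}
Let $g$ be good and let $\nu$ be an ergodic measure with $\max_{\|h\|\le1}\operatorname{Int}([\nu],h)=K$. Then $\nu$ is periodic, and its closed geodesic is simple.
\end{proposition}

For a nonperiodic $\nu$ there is no closed reference curve and no explicit relation between $\delta$ and $\tau$. Long generic leaf segments, closed up, replace $\alpha$; the frequency with which they cross an arc is the transverse measure of the arc; and the exponential smallness of $\delta$ is replaced by (F3).

\subsection{Reduction}

By Lemma~\ref{lem:norm}(b) there are closed geodesics $\beta_n$ with $\operatorname{Int}([\nu],[\beta_n])/\ell(\beta_n)\to K$. Pass to a subsequence with $[\beta_n]/\ell(\beta_n)\to b$. We are in setting (S), and $\langle c,[\nu]\rangle=1$. Fix a calibration $u$ of $c$. By Lemma~\ref{lem:calib}, $\operatorname{supp}\nu\subset N_u$. If $\nu$ is periodic, its geodesic is a closed leaf, hence simple.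

\emph{Assume from now on that $\nu$ is not periodic.} We seek a contradiction. Let $\Lambda=\operatorname{pr}(\operatorname{supp}\nu)$, a compact union of leaves; in this section ``leaf'' means leaf contained in $\Lambda$. Every orbit is $\nu$-null. Indeed, a nonclosed orbit is the disjoint union of the sets $\phi_{[k,k+1)}v$, $k\in\mathbb Z$, which have equal measure; and a closed orbit of positive measure has full measure by ergodicity, which makes $\nu$ periodic. There are countably many closed orbits, so almost every orbit is not closed.

\subsection{Transverse arcs}

For $p\in\Lambda$ let $f_p$ be the signed distance to the geodesic through $p$ perpendicular to $v_p$, computed in $\mathbb H^2$ and defined on the ball of radius $\operatorname{sys}/4$ around $p$, with $\nabla f_p(p)=v_p$. Its gradient is a unit vector field, and its zero set is the diameter of the ball perpendicular to $v_p$. The angle between $\nabla f_p(q)$ and $v_q$ is a continuous function on the compact set of pairs $(p,q)\in\Lambda\times\Lambda$ with $d(p,q)\le\operatorname{sys}/8$, and vanishes for $p=q$. So there is $r_1\in(0,\min(1,\operatorname{sys}/4))$ such that this angle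 is at most $\pi/4$ whenever $d(p,q)\le r_1$. An \emph{admissible arc at $p$} is a closed geodesic arc $I$ with midpoint $p\in\Lambda$, perpendicular to $v_p$, of length $|I|\le r_1$. Along $I$ the field $\nabla f_p$ is normal to $I$, so all leaves cross $I$ transversally and in the same direction.

\begin{enumerate}
\item[(A1)] \emph{If $I$ is admissible at $p$, $|I|=8r$, $q\in\Lambda$ and $d(p,q)\le r$, then $\operatorname{pr}\phi_tv_q\in I$ for some $|t|\le2r$.} For $|t|\le2r$ the leaf stays within $3r\le r_1$ of $p$, so $f_p$ increases along it at rate at least $1/\sqrt2$. Since $|f_p(q)|\le r<2r/\sqrt2$, the function $f_p$ vanishes at some such time, at a point within $3r<4r$ of $p$, which is on $I$.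
\item[(A2)] \emph{A leaf segment of length $\tau>0$ with both ends on $I$ forms, with the subarc $S$ of $I$ joining its ends, a noncontractible loop, and $\tau\ge\frac34\operatorname{sys}$.} If the ends coincide, the segment is a closed geodesic by Lemma~\ref{lem:calib}(b). If they differ and the loop is contractible, the segment and $S$ lift to two transverse geodesic segments of $\mathbb H^2$ with the same two endpoints, which is impossible. So $\tau+|S|\ge\operatorname{sys}$, and $|S|<\operatorname{sys}/4$.
\end{enumerate}

\subsection{The transverse measure}

Fix an admissible arc $I$ and let $t_0=\operatorname{sys}/2$. For $X\subset I$ put $\hat X=\{v_q:q\in X\cap\Lambda\}$. By (A2) the map $(v,t)\mapsto\phi_tv$ is injective on $\hat I\times[0,t_0)$; since $\hat I$ is compact, it sends Borel sets to Borel sets. For Borel $X$, the function $a\mapsto\nu(\phi_{[0,a)}\hat X)$ on $(0,t_0]$ is monotone, and it is additive because $\phi_{[0,a+a')}\hat X$ is the disjoint union of $\phi_{[0,a)}\hat X$ and $\phi_a\phi_{[0,a')}\hat X$. Hence it is linear: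
\[
\nu(\phi_{[0,a)}\hat X)=a\,m(X)\quad(0<a\le t_0),\qquad m(X):=\nu(\phi_{[0,t_0)}\hat X)/t_0 ,
\]
and $m$ is a finite Borel measure on $I$, carried by $I\cap\Lambda$.

\begin{enumerate}
\item[(M1)] \emph{$\nu(\hat I)=0$; $\nu(\phi_{[a,a']}\hat X)\le(a'-a)\,m(X)$; $m$ has no atoms; and $m$-almost every point is on a nonclosed leaf.} First, $\nu(\hat I)\le a\,m(I)$ for all small $a>0$. For the second claim cut $[a,a')$ into intervals of length at most $t_0$ and note that $\phi_{a'}\hat X$ is null. The last two claims hold because single orbits, and the union of the closed orbits, are $\nu$-null.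
\item[(M2)] \emph{For $x\in I\cap\Lambda$ let $\tau(x)=\min\{t>0:\phi_tv_x\in\hat I\}\in[\frac34\operatorname{sys},\infty]$. Then $\tau$ is Borel and $\int_I\tau\,dm\le1$.} In particular the first return $x'=\operatorname{pr}\phi_{\tau(x)}v_x$ is defined for $m$-almost every $x$. The sets $\{\tau\le T\}$ are closed, by (A2) and compactness of $\hat I$. For $0<\varepsilon<t_0$ let $X_k=\{\tau\ge k\varepsilon\}$. The sets $\phi_{[(k-1)\varepsilon,k\varepsilon)}\hat X_k$, $k\ge1$, are disjoint: if $\phi_tv_x=\phi_{t'}v_y$ with $0\le t'<t<\tau(x)$, then $\phi_{t-t'}v_x\in\hat I$ with $0<t-t'<\tau(x)$. Hence $\int\varepsilon\lfloor\tau/\varepsilon\rfloor\,dm=\sum_{k\ge1}\varepsilon\,m(X_k)\le1$. Take $\varepsilon=2^{-j}$ and use monotone convergence.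
\item[(M3)] \emph{For a subarc $S\subset I$ and $\nu$-almost every $v$, the number of $a\in(0,t]$ with $\phi_av\in\hat S$, divided by $t$, tends to $m(S)$.} Let $f$ be $t_0^{-1}$ times the indicator function of $\phi_{[0,t_0)}\hat S$, so $\int f\,d\nu=m(S)$. Along an orbit, $f=t_0^{-1}$ on the intervals $[a,a+t_0)$ that follow the visits $a$ to $\hat S$, which are disjoint by (A2), and $f=0$ elsewhere. Only the first and last interval can be cut by $0$ or $t$, so $\int_0^tf(\phi_av)\,da$ differs from the number of visits in $(0,t]$ by at most $2$. Apply Birkhoff's theorem.
\end{enumerate}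

\subsection{The measure of a return arc}

Choose $r_2\in(0,r_1]$ with $C_0r_2^2<\min(\varepsilon_0\operatorname{sys},\kappa_0)$, and put $C_4=C_3\sqrt{C_0}$. For $x,z\in I$, $[x,z]$ is the subarc between them and $|x-z|$ its length.

\begin{lemma}\label{lem:return}
Let $I$ be admissible with $|I|\le r_2$, and let $x\in I\cap\Lambda$ be on a nonclosed leaf with $\tau(x)<\infty$. Then $x'\ne x$ and
\begin{equation}\label{eq:return}
m([x,x'])\le C_4\,|x-x'|\sqrt{\tau(x)} .
\end{equation}
\end{lemma}

\begin{proof}
The leaf is simple and not closed, so $x'\ne x$. Write $S=[x,x']$, $\delta=|S|$, $\tau=\tau(x)$, and assume $m(S)>0$.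

\emph{The first curve.} The leaf segment $\sigma$ from $x$ to $x'$ meets $I$ only at its ends. So $\sigma\cup S$, oriented along $\sigma$, is a simple closed curve, noncontractible by (A2). Its geodesic $\gamma$ is simple by (F4). By Lemma~\ref{lem:closing} and the choice of $r_2$, $E(\gamma)<\kappa_0$, $E(\gamma)/\ell(\gamma)\le\varepsilon_0$ and $\ell(\gamma)E(\gamma)\le C_0\tau\delta^2$.

\emph{The reference curves.} Choose $y\in\Lambda$ on a nonclosed leaf different from that of $x$, with $y\notin I$, such that $v_y$ is a limit of $\phi_{t}v_y$ along a sequence $t\to+\infty$ and satisfies (M3) for $S$. Each condition holds for $\nu$-almost every vector. Let $I_k$ be admissible arcs at $y$ with $|I_k|\downarrow0$. By recurrence there is $t>|I_k|/4$ with $d(\operatorname{pr}\phi_tv_y,y)\le|I_k|/8$, and by (A1) the leaf of $y$ meets $I_k$ at a positive time. Let $t_k\ge\frac34\operatorname{sys}$ be the first such time, $y_k\ne y$ the point, $\sigma_k$ the leaf segment from $y$ to $y_k$, and $S_k=[y,y_k]\subset I_k$. If $t_k$ had a subsequence converging to $t<\infty$, then $\operatorname{pr}\phi_tv_y=\lim y_k=y$ with $t>0$, and the leaf would be closed.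 So $t_k\to\infty$. As before $\sigma_k\cup S_k$ is a noncontractible simple closed curve; let $\gamma_k$ be its simple geodesic. By Lemma~\ref{lem:closing}, $E(\gamma_k)\to0$ and $\ell(\gamma_k)/t_k\to1$.

\emph{Counting crossings.} The compact set $\sigma\cup S$ does not contain $y$, so for large $k$ it is disjoint from $S_k$. The segments $\sigma$ and $\sigma_k$ lie on different leaves. So the two curves meet exactly in $\sigma_k\cap S$; let $n_k$ be the number of these points. They are interior to $S$, whose endpoints are on the leaf of $x$, and interior to $\sigma_k$, whose endpoints are on $S_k$. The crossings are transverse and have the same sign, since all leaves cross $I$ in the same direction. Therefore $|\operatorname{Int}(\gamma,\gamma_k)|=n_k$. By (M3), $n_k/t_k\to m(S)>0$. So for large $k$ we have $n_k>0$, and $\gamma,\gamma_k$ are distinct as point sets, since otherwise $\gamma_k=\pm\gamma$ and the intersection number vanishes. They meet in at most $n_k$ points by (F4), and in at least $|\operatorname{Int}(\gamma,\gamma_k)|=n_k$ points. Proposition~\ref{prop:cross} applies for large $k$: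
\[
\frac{n_k}{t_k}\le C_3\,\frac{\ell(\gamma_k)}{t_k}\,\ell(\gamma)\Bigl(\sqrt{E(\gamma)/\ell(\gamma)}+\sqrt{E(\gamma_k)/\ell(\gamma_k)}\Bigr).
\]
Letting $k\to\infty$ gives $m(S)\le C_3\sqrt{\ell(\gamma)E(\gamma)}\le C_4\,\delta\sqrt\tau$.
\end{proof}

\subsection{A H\"older bound for the transverse measure}

Inequality \eqref{eq:return} bounds the density $m(S)/|S|$ of certain arcs $S$ that we do not choose. It says something about $m(I)$ if $x$ returns in time about $1/m(I)$ and every arc with endpoint $x$ has density at least a fixed fraction of the average density $m(I)/|I|$. Both properties hold for most $x$.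

\begin{lemma}\label{lem:holder}
If $I$ is admissible and $|I|\le r_2$, then $m(I)\le(16C_4|I|)^{2/3}$.
\end{lemma}

\begin{proof}
Assume $m(I)>0$ and put $a=m(I)/(8|I|)$. Let $\mathcal J$ be the family of nondegenerate closed subarcs $J\subset I$ with $m(J)\le a|J|$, let $J^\circ$ denote $J$ without its endpoints, and let $O=\bigcup_{J\in\mathcal J}J^\circ$.

\emph{$m(O)\le m(I)/4$.} A compact subset of $O$ is covered by finitely many $J_i^\circ$. Among three intervals with a common point one is contained in the union of the other two, so a minimal subcover has multiplicity at most $2$, and $\sum|J_i|\le2|I|$. The compact set has measure at most $\sum m(J_i)\le2a|I|=m(I)/4$. Conclude by inner regularity.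

\emph{The set $Z$ of endpoints of arcs of $\mathcal J$ that are not in $O$ is countable.} Order $I$. Let $p<q$ be points of $Z$ that are left endpoints of $J_p,J_q\in\mathcal J$. If $J_p^\circ$ and $J_q^\circ$ met, then $q\in J_p^\circ\subset O$. So these open arcs are pairwise disjoint, and there are countably many. Reversing the order of $I$ treats right endpoints. By (M1), $m(Z)=0$.

By (M2) and Markov's inequality, $m\{\tau>4/m(I)\}\le m(I)/4$. So the set of $x\notin O\cup Z$ on nonclosed leaves with $\tau(x)\le4/m(I)$ has measure at least $m(I)/2>0$. Such an $x$ is not an endpoint of an arc of $\mathcal J$, so $[x,x']\notin\mathcal J$, and by Lemma~\ref{lem:return}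
\[
\frac{m(I)}{8|I|}\,|x-x'|<m([x,x'])\le C_4|x-x'|\sqrt{\tau(x)}\le2C_4\,|x-x'|\,m(I)^{-1/2}.
\]
Dividing by $|x-x'|>0$ gives $m(I)^{3/2}\le16C_4|I|$.
\end{proof}

\subsection{Dimension}

\begin{proof}[End of the proof of Proposition~\ref{prop:periodic}]
Let $\hat\nu=\operatorname{pr}_*\nu$, a probability measure on $\Lambda$. For $p\in\Lambda$ and $8r\le r_2$ let $I$ be the admissible arc at $p$ of length $8r$. By (A1), (M1) and Lemma~\ref{lem:holder},
\[
\hat\nu(B(p,r))\le\nu(\phi_{[-2r,2r]}\hat I)\le4r\,m(I)\le C_5\,r^{5/3},\qquad C_5=4(128C_4)^{2/3}.
\]
Let $\Lambda$ be covered by countably many sets $X_i$ that meet $\Lambda$ and have diameter less than $r_2/8$. For $p_i\in X_i\cap\Lambda$ and any $r_i$ with $\operatorname{diam}X_i<r_i\le r_2/8$ we have $X_i\subset B(p_i,r_i)$, so $1\le C_5\sum r_i^{5/3}$. Since each $r_i$ may be taken arbitrarily close to $\operatorname{diam}X_i$, we get $\sum(\operatorname{diam}X_i)^{5/3}\ge1/C_5$. Thus $\Lambda$ has positive $5/3$-dimensional Hausdorff measure, and Hausdorff dimension at least $5/3$. But $\Lambda$ is a union of complete simple geodesics, so its dimension is at most $1$ by (F3). This contradiction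 shows that $\nu$ is periodic.
\end{proof}

\begin{remark}\label{rem:torus}
The value $2/3$ in Lemma~\ref{lem:holder} is not important: a bound $m(I)\le C|I|^\epsilon$ with any $\epsilon>0$ gives dimension at least $1+\epsilon$. Flat tori of area one show where negative curvature is indispensable. There $K\equiv1$ by Example~\ref{ex:torus}, so \eqref{eq:good} holds everywhere. For a unit vector $e$ of irrational slope, Lebesgue measure on $M\times\{e\}$ is ergodic, not periodic, and extremal. Its transverse measure is $m(I)=|I|\le|I|^{2/3}$ on short perpendicular arcs, and $\Lambda=M$ has dimension $2$. The conclusion of Lemma~\ref{lem:holder} holds, and no contradiction arises, because simple geodesics fill the torus.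
\end{remark}

\section{Maximal pairs and the proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $g$ be any hyperbolic metric. A pair $(\nu,\nu')$ of invariant measures is \emph{maximal} if $\operatorname{Int}([\nu],[\nu'])=K$, and \emph{maximal ergodic} if in addition both measures are ergodic. Let $\bar\nu$ be the image of $\nu$ under $v\mapsto-v$. This map conjugates $\phi_t$ to $\phi_{-t}$, so $\bar\nu$ is invariant, and ergodic if $\nu$ is; moreover $[\bar\nu]=-[\nu]$ and $\bar\nu_\gamma=\nu_{-\gamma}$. Put
\[
\mathcal R(\nu,\nu')=(\nu',\bar\nu).
\]
Since $\operatorname{Int}([\nu'],-[\nu])=\operatorname{Int}([\nu],[\nu'])$, the map $\mathcal R$ preserves maximal pairs and maximal ergodic pairs, and $\mathcal R^4=\mathrm{id}$.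

\begin{lemma}\label{lem:pairs}
Let $g$ be any hyperbolic metric.
\begin{enumerate}
\item[(a)] If $(\nu_1,\nu_2)$ is maximal, with ergodic decompositions $P_1,P_2$, then $P_1\times P_2$-almost every pair $(\mu_1,\mu_2)$ is maximal ergodic. Maximal ergodic pairs exist.
\item[(b)] If $\alpha,\beta$ are closed geodesics with $\operatorname{Int}(\alpha,\beta)=K\ell(\alpha)\ell(\beta)$, then $\|[\alpha]\|=\ell(\alpha)$, $\|[\beta]\|=\ell(\beta)$, and the maximum that defines $K$ is attained at $([\alpha],[\beta])$.
\item[(c)] If $g$ is good and $(\nu,\nu')$ is maximal ergodic, then $\nu=\nu_\alpha$ and $\nu'=\nu_\beta$ for simple closed geodesics $\alpha,\beta$ with $\operatorname{Int}(\alpha,\beta)=K\ell(\alpha)\ell(\beta)$.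
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By bilinearity $K=\iint\operatorname{Int}([\mu_1],[\mu_2])\,dP_1\,dP_2$, and the integrand is at most $K$ because $\|[\mu_i]\|\le1$. For existence, take unit vectors with $\operatorname{Int}(h_1,h_2)=K$ and represent them by invariant measures, using Lemma~\ref{lem:norm}(b).

(b) Since $K>0$, both classes are nonzero. From $\|[\gamma]\|\le\ell(\gamma)$ and the definition of $K$,
\[
\operatorname{Int}(\alpha,\beta)=K\ell(\alpha)\ell(\beta)\ge K\|[\alpha]\|\,\|[\beta]\|\ge\operatorname{Int}(\alpha,\beta),
\]
so equality holds throughout.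

(c) The function $h\mapsto\operatorname{Int}([\nu],h)$ is at most $K$ on the unit ball and equals $K$ at $[\nu']$, so Proposition~\ref{prop:periodic} applies to $\nu$. It applies to $\nu'$ through the pair $\mathcal R(\nu,\nu')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is contained in Lemma~\ref{lem:semi}. For (b), normalize $\|h_1\|=\|h_2\|=1$ and choose $\iota=\pm1$ with $\operatorname{Int}(h_1,\iota h_2)=K$. Let $[\nu]=h_1$, with ergodic decomposition $P$. Then $K=\int\operatorname{Int}([\mu],\iota h_2)\,dP(\mu)$ and the integrand is at most $K$; so $\operatorname{Int}([\mu],\iota h_2)=K$ for almost every $\mu$. By Proposition~\ref{prop:periodic} such a $\mu$ is carried by a simple closed geodesic. For $h_2$ use $\operatorname{Int}(h_2,-\iota h_1)=K$ in the same way. Part (c) follows from Lemma~\ref{lem:pairs}: a maximal ergodic pair exists by (a), consists of simple closed geodesics by (c), and realizes $K$ by (b). Parts (a) and (c) of the theorem give the conjecture.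
\end{proof}

\section{Uniqueness and analyticity}\label{sec:unique}

For oriented simple closed curves $\alpha,\beta$ with $\operatorname{Int}(\alpha,\beta)>0$ and a hyperbolic metric $g$, let $\mathcal P_g(\alpha,\beta)$ be the $\mathcal R$-orbit of $(\nu_\alpha,\nu_\beta)$, formed with the $g$-geodesics:
\begin{equation}\label{eq:four}
(\nu_\alpha,\nu_\beta),\quad(\nu_\beta,\nu_{-\alpha}),\quad(\nu_{-\alpha},\nu_{-\beta}),\quad(\nu_{-\beta},\nu_\alpha).
\end{equation}
We say that $(\alpha,\beta)$ is \emph{dominant} at $g$ if the maximal ergodic pairs at $g$ are exactly these four. Since $\mathcal P_g(\beta,-\alpha)=\mathcal P_g(\alpha,\beta)$, the pair $(\beta,-\alpha)$ is then dominant too. We show that dominance implies the pointwise statements of Theorem~\ref{thm:unique}, that it holds almost everywhere, and that it persists near good points.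

\subsection{Consequences of dominance}

\begin{lemma}\label{lem:dominant}
Let $(\alpha,\beta)$ be dominant at $g$. Then every maximal pair of invariant measures belongs to $\mathcal P_g(\alpha,\beta)$, and statements \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:unique} hold at $g$ with this pair.
\end{lemma}

\begin{proof}
The classes $\pm[\alpha]/\ell(\alpha),\pm[\beta]/\ell(\beta)$ are four distinct vectors, because $\operatorname{Int}(\alpha,\beta)\ne0$. So the four measures are distinct, and in \eqref{eq:four} each entry of a pair determines the other. Let $(\nu_1,\nu_2)$ be maximal. By Lemma~\ref{lem:pairs}(a) and Fubini's theorem there is $\mu_1$ such that $(\mu_1,\mu_2)$ is in the list for $P_2$-almost every $\mu_2$. All these $\mu_2$ are equal, so $\nu_2$ is ergodic. Exchanging the roles of the two factors shows that $\nu_1$ is ergodic. Hence $(\nu_1,\nu_2)$ is maximal ergodic and belongs to the list.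

(a) If $|\operatorname{Int}(h_1,h_2)|=K\|h_1\|\,\|h_2\|$, multiply $h_1,h_2$ by nonzero scalars so that they are unit vectors with $\operatorname{Int}(h_1,h_2)=K$, and represent them by invariant measures. These form a pair in \eqref{eq:four}, so $(h_1,h_2)$ or $(h_2,h_1)$ lies in $\mathbb R[\alpha]\times\mathbb R[\beta]$. The converse follows from Lemma~\ref{lem:pairs}(b) by scaling.

(b) If closed geodesics satisfy $|\operatorname{Int}(\alpha',\beta')|=K\ell(\alpha')\ell(\beta')$, then after reversing $\alpha'$ if necessary $(\nu_{\alpha'},\nu_{\beta'})$ is maximal ergodic, hence in the list; and $\nu_{\gamma'}=\nu_\gamma$ with $\gamma$ simple means that $\gamma'$ is a multiple of $\gamma$.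
\end{proof}

\subsection{No coincidences almost everywhere}

Let $\mathcal G\subset\mathcal T$ be the set of good points at which no two distinct unordered pairs $\{\alpha,\beta\}\ne\{\alpha',\beta'\}$ of unoriented simple closed curves up to homotopy, each pair with nonzero intersection number, satisfy
\begin{equation}\label{eq:coinc}
\frac{\ell(\alpha)\ell(\beta)}{|\operatorname{Int}(\alpha,\beta)|}=\frac{\ell(\alpha')\ell(\beta')}{|\operatorname{Int}(\alpha',\beta')|}.
\end{equation}

\begin{lemma}\label{lem:generic}
The set $\mathcal G$ has full measure, and at every $g\in\mathcal G$ some pair is dominant.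
\end{lemma}

\begin{proof}
There are countably many equations \eqref{eq:coinc}, and both sides are real-analytic on the connected manifold $\mathcal T$. The zero set of a real-analytic function that does not vanish identically is null. So, with Lemma~\ref{lem:semi}, it suffices to show that \eqref{eq:coinc} is not an identity. Both pairs have two distinct elements, so after renaming $\alpha\notin\{\alpha',\beta'\}$. We pinch $\alpha$.

Complete $\alpha$ to a pants decomposition. Mark two points on each pants curve, and in each pair of pants choose three disjoint seams joining the boundary components pairwise and ending at the marked points. The pants curves and seams form a fixed graph that cuts $M$ into hexagons. For $0<\epsilon\le1$ make each hexagon a right-angled hyperbolic hexagon whose three sides on pants curves have length $\epsilon/2$ if the curve is $\alpha$ and $1/2$ otherwise. The two hexagons of a pair of pants have the same alternate sides, so their seams match; the two hexagons along half of a pants curve give it the same length; and four right angles meet at each vertex. We obtain a point of $\mathcal T$, the one with Fenchel--Nielsen lengths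 $\epsilon,1,\dots,1$ and no twisting.

Since the complement of the graph consists of disks, $\beta$ is homotopic to an edge path with a number of edges that does not depend on $\epsilon$. Edges on pants curves have length at most $1/2$. By the hexagon formula in (F6), a seam of length $e$ has $\cosh e\le(\cosh\frac12+\cosh^2\frac12)/\sinh^2(\epsilon/2)$, so $e=O(1+\log(1/\epsilon))$. Hence $\ell(\alpha)\ell(\beta)\to0$ as $\epsilon\to0$. A simple closed geodesic other than $\alpha$ is a pants curve of length $1$ or crosses a pants curve, because a noncontractible simple closed curve inside a pair of pants is homotopic to a boundary component. In the second case its length is at least $2\operatorname{arsinh}(1/\sinh\frac12)$ by (F5). So $\ell(\alpha')\ell(\beta')$ is bounded below, and \eqref{eq:coinc} fails for small $\epsilon$.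

Let $g\in\mathcal G$. By Lemma~\ref{lem:pairs} maximal ergodic pairs exist, and each consists of simple closed geodesics for which the quotient in \eqref{eq:coinc} equals $1/K$. So all of them have the same underlying unordered unoriented pair $\{\alpha,\beta\}$. Orient it so that $\operatorname{Int}(\alpha,\beta)>0$. Of the eight ways to order and orient the pair, exactly the four in \eqref{eq:four} have positive intersection number, and these are maximal.
\end{proof}

\subsection{The calibrated set is one closed orbit}

To show that dominance persists we take maximal ergodic pairs for nearby metrics and pass to the limit. Weak convergence $\nu_j\to\nu_\alpha$ does not force $\nu_j$ to be carried by $\alpha$: an orbit may follow $\alpha$ most of the time and make rare excursions. Such excursions are invisible in the limit measure, but they leave a leaf in the limit of the calibrated sets. So we must control all of $N_u$, not only the measures on it.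

\begin{lemma}\label{lem:single}
Let $g$ be good, $(\alpha,\beta)$ dominant at $g$, and $c=\operatorname{Int}(\cdot,[\beta])/(K\ell(\beta))$. For every calibration $u$ of $c$, the set $N_u$ is the orbit of $\alpha$.
\end{lemma}

\begin{proof}
We are in setting (S) with $\beta_n=\beta$. By Lemma~\ref{lem:calib}(a), an ergodic measure $\mu$ is carried by $N_u$ if and only if $(\mu,\nu_\beta)$ is maximal, that is, by \eqref{eq:four}, if and only if $\mu=\nu_\alpha$. In particular $\alpha$ is a closed leaf. Suppose there is another leaf $\eta$; it is disjoint from $\alpha$. Take coordinates as in Lemma~\ref{lem:spiral}, with $D_\alpha z=\lambda z$. We show that $\eta$ has a lift ending at $\infty$ and a lift starting at $0$, which contradicts that lemma.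

The set of limits of $\eta'(t_j)$ with $t_j\to+\infty$ is a nonempty compact invariant subset of $N_u$. It carries an ergodic measure, which must be $\nu_\alpha$, so it contains the orbit of $\alpha$. Hence there are $t_j\to+\infty$ and lifts $\tilde\eta_j$ of $\eta$ such that $\tilde\eta_j'(t_j)$ tends to the upward unit vector at the point $i$. Put $d_j=d(\tilde\eta_j(t_j),\tilde\alpha)\to0$. Each $\tilde\eta_j$ is disjoint from $\tilde\alpha$; after passing to a subsequence, and reflecting the picture if necessary, all lie in $\operatorname{Re}z>0$. Their initial and final endpoints $e_j^-,e_j^+\in[0,\infty]$ satisfy $e_j^-\to0$ and $e_j^+\to\infty$. If both are in $(0,\infty)$ and $j$ is large, then $e_j^-<\lambda e_j^-<e_j^+<\lambda e_j^+$; the endpoints of $\tilde\eta_j$ and $D_\alpha\tilde\eta_j$ interlace, so these lifts cross, contrary to Lemma~\ref{lem:calib}(b). So for large $j$,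
\begin{equation}\label{eq:dich}
e_j^-=0\quad\text{or}\quad e_j^+=\infty .
\end{equation}
The function $t\mapsto d(\tilde\eta_j(t),\tilde\alpha)$ is convex. If $e_j^-=0$ it tends to $0$ as $t\to-\infty$, so it is nondecreasing, and for $t_j>0$ we get $0<d(\eta(0),\alpha)\le d(\tilde\eta_j(0),\tilde\alpha)\le d_j$. This can happen for finitely many $j$ only. Hence some lift ends at $\infty$.

Repeat the argument with $t_j\to-\infty$; it again gives \eqref{eq:dich}. Now if $e_j^+=\infty$, the convex function tends to $0$ as $t\to+\infty$, so it is nonincreasing, and for $t_j<0$ we get $d(\eta(0),\alpha)\le d_j$ again. Hence $e_j^-=0$ for large $j$, and some lift starts at $0$.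
\end{proof}

\subsection{Stability}

\begin{lemma}\label{lem:stable}
Let $g$ be good and $(\alpha,\beta)$ dominant at $g$. Then $(\alpha,\beta)$ is dominant at every point of a neighborhood of $g$ in $\mathcal T$.
\end{lemma}

\begin{proof}
At any $g'$ maximal ergodic pairs exist and are permuted by $\mathcal R$. So if all of them lie in the $\mathcal R$-orbit $\mathcal P_{g'}(\alpha,\beta)$, then $(\alpha,\beta)$ is dominant at $g'$. Suppose, then, that $g_j\to g$ in a chart as in Lemma~\ref{lem:chart} and that $(\nu_j,\nu_j')\notin\mathcal P_{g_j}(\alpha,\beta)$ are maximal ergodic pairs at $g_j$.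

\emph{The limit pair.} Regard $\nu_j,\nu_j'$ as measures on $TM$; they are carried by a fixed compact set. Pass to a subsequence with $\nu_j\to\nu$ and $\nu_j'\to\nu'$ weakly. The limits are carried by $g$-unit vectors, since $\int(g_j(v,v)-1)^2\,d\nu_j=0$. They are invariant for $g$: the flows $\phi^j_t$ converge to $\phi_t$ uniformly on compact subsets of $TM$, so the identity $\int f\circ\phi_t^j\,d\nu_j=\int f\,d\nu_j$ passes to the limit. Also $[\nu_j]\to[\nu]$ and $[\nu_j']\to[\nu']$, because $1$-forms are continuous functions on $TM$. As $K$ is continuous, $(\nu,\nu')$ is maximal at $g$, and by Lemma~\ref{lem:dominant} it lies in $\mathcal P_g(\alpha,\beta)$. The map $\mathcal R$ is weakly continuous and preserves maximality and the sets $\mathcal P_{g_j}(\alpha,\beta)$; applying a power of it, we may assume $(\nu,\nu')=(\nu_\alpha,\nu_\beta)$.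

\emph{The first entry.} Put $c_j=\operatorname{Int}(\cdot,[\nu_j'])/K(g_j)$. Its $g_j$-stable norm is at most $1$, $\langle c_j,[\nu_j]\rangle=1$, and $c_j\to c=\operatorname{Int}(\cdot,[\beta])/(K\ell(\beta))$. Let $u_j$ be calibrations of $c_j$ for $g_j$ on the universal cover $\tilde M$, vanishing at a fixed point. Since $g_j/g\to1$ uniformly, the Arzel\`a--Ascoli theorem gives a subsequence converging locally uniformly to a function $u$ that is $1$-Lipschitz for $g$ and satisfies $u(Dy)=u(y)+c(D)$; so $u$ is a calibration of $c$.

Let $Q$ be a closed annular neighborhood of the $g$-geodesic $\alpha$. Suppose that for infinitely many $j$ some $v_j\in\operatorname{supp}\nu_j$ has its base point outside the interior of $Q$. By Lemma~\ref{lem:calib}(a), $u_j$ increases by exactly $t$ in time $t$ along the lifted $g_j$-geodesic of $v_j$, for all $t\in\mathbb R$. Along a subsequence $v_j\to v$; the lifted geodesics converge at each time and $u_j\to u$ locally uniformly, so $v\in N_u$. Its base point is outside the interior of $Q$, which contradicts Lemma~\ref{lem:single}. Hence for large $j$ every orbit in $\operatorname{supp}\nu_j$ projects into $Q$.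

A complete $g_j$-geodesic in $Q$ has a lift in the component $\tilde Q$ of the preimage of $Q$ that is invariant under $D_\alpha$. The $g_j$-distance to the $g_j$-axis of $D_\alpha$ is $D_\alpha$-invariant and $\tilde Q/\langle D_\alpha\rangle$ is compact, so the lift stays at bounded distance from the axis. It therefore has the same two endpoints and equals the axis. So $\operatorname{supp}\nu_j$ lies in the union of the orbits of $\alpha$ and $-\alpha$ for $g_j$, and by ergodicity $\nu_j$ is one of the two periodic measures. Since $[\nu_j]\to[\alpha]/\ell(\alpha)\ne0$, it is $\nu_\alpha$ for large $j$.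

\emph{The second entry.} The pairs $\mathcal R(\nu_j,\nu_j')=(\nu_j',\bar\nu_j)$ are maximal ergodic and converge to $(\nu_\beta,\nu_{-\alpha})$, and $(\beta,-\alpha)$ is dominant at $g$. The argument for the first entry gives $\nu_j'=\nu_\beta$ for large $j$ along a further subsequence. Then $(\nu_j,\nu_j')\in\mathcal P_{g_j}(\alpha,\beta)$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $\tilde{\mathcal O}\subset\mathcal T$ be the set of points that have a neighborhood $W$ and a pair $(\alpha,\beta)$ that is dominant at every point of $W$. It is open by definition, and invariant under the mapping class group. By Lemmas~\ref{lem:generic} and~\ref{lem:stable} it contains $\mathcal G$, so it has full measure. On $W$ the pair $(\nu_\alpha,\nu_\beta)$ is maximal, that is, $K=\operatorname{Int}(\alpha,\beta)/(\ell(\alpha)\ell(\beta))$, and this is real-analytic; the geodesics $\alpha,\beta$ are simple by (F4). This proves (c), and Lemma~\ref{lem:dominant} gives (a) and (b). Let $\mathcal O$ be the image of $\tilde{\mathcal O}$ in $\mathcal M_s$. By invariance its preimage is $\tilde{\mathcal O}$, so $\mathcal O$ is open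 and its complement has measure zero.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS} Birman and Series, Topology \textbf{24} (1985).

\bibitem{MM} Daniel Massart and Bjoern Muetzel, \emph{On the intersection form of surfaces}, arXiv:1302.4692 (2013).

\bibitem{W81} Wolpert, Comment. Math. Helv. \textbf{56} (1981).

\bibitem{W82} Wolpert, Ann. of Math. \textbf{115} (1982).

\bibitem{W83} Wolpert, Ann. of Math. \textbf{117} (1983).

\end{thebibliography}
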